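\title{A complete plane without closed geodesics\\ and a point on no embedded geodesic line}

\begin{abstract}
We construct a complete Riemannian metric on $\mathbb R^2$ without closed geodesics, and a point $p$ such that no geodesic through $p$ is both injective and proper. This answers negatively the question whether every point of a complete Riemannian plane without simple closed geodesics lies on an embedded geodesic line, and shows that the existence of the total curvature, under which this is known, cannot be dropped as a hypothesis. The plane is foliated by convex curves, which excludes closed geodesics. A geodesic through $p$ either makes a loop around the tip of a narrow cone, or one of its halves enters a thin tube of geodesics that spirals forever toward a geodesic line.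
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{complete Riemannian plane} is $\mathbb R^2$ with a complete Riemannian metric. Throughout, smooth means $C^\infty$, and geodesics are nonconstant and parametrized by arc length. A geodesic $\gamma\colon\mathbb R\to M$ is \emph{injective} if it is injective as a map on all of $\mathbb R$, so that closed (that is, periodic) geodesics are not injective. It is \emph{proper} if preimages of compact sets are compact; the same word is used for the halves $\gamma|_{[0,\infty)}$ and $\gamma|_{(-\infty,0]}$. An \emph{embedded geodesic line} is the image of an injective, proper geodesic $\gamma\colon\mathbb R\to M$. The two conditions forbid two kinds of return. Injectivity forbids coming back to a point. Properness forbids coming back near a point again and again: $\gamma|_{[0,\infty)}$ fails to be proper exactly when $\gamma(t_n)$ converges in $M$ for some sequence $t_n\to\infty$.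

Let $K$ be the Gaussian curvature, $K^\pm=\max(\pm K,0)$, and $dA$ the area element. The total curvature $\int_MK\,dA$ exists as an extended real number if at least one of $\int_MK^+dA$ and $\int_MK^-dA$ is finite. We quote the following known result.

\begin{theorem}\label{thm:known}
Let $M$ be a complete Riemannian plane without simple closed geodesics.
\begin{enumerate}
\item[(a)] There is an injective geodesic through every point of $M$.
\item[(b)] If $\int_MK\,dA$ exists as an extended real number, then there is an embedded geodesic line through every point of $M$.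
\end{enumerate}
\end{theorem}

The question that we answer comes from Bangert and Suhr \cite{BS}: \emph{does the conclusion of {\rm(b)} hold without the assumption that $\int_MK\,dA$ exists?}

There are reasons to expect that it does. The one-sided statement is true in every complete plane: minimizing segments from $p$ to points that tend to infinity subconverge to a ray $\gamma$ with $d(p,\gamma(t))=t$, which is injective and proper on $[0,\infty)$. The two-sided statement is true in every rotationally symmetric plane $dy^2+h(y)^2d\theta^2$, $0\le y<\infty$: the two meridians $\theta=\theta_0$ and $\theta=\theta_0+\pi$ join at the origin to an embedded geodesic line. Finally, by (a) there is an injective geodesic through $p$, and the first picture one has of an injective curve in the plane that is not proper is a spiral that winds toward a simple closed curve; a closed geodesic in that role is excluded by hypothesis. The weak point of this picture is that the limit of a spiral need not be compact. In our example it is a line: a circle one of whose points has been pushed to infinity.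

\begin{theorem}\label{thm:main}
There are a complete Riemannian plane $M$ and a point $p\in M$ such that
\begin{enumerate}
\item[(1)] $M$ has no closed geodesics, simple or not;
\item[(2)] there is no embedded geodesic line through $p$.
\end{enumerate}
Moreover,
\begin{enumerate}
\item[(3)] if $\gamma$ is an injective geodesic with $\gamma(0)=p$, then neither $\gamma|_{[0,\infty)}$ nor $\gamma|_{(-\infty,0]}$ is proper;
\item[(4)] $M$ contains a closed flat half-plane that is foliated by embedded geodesic lines of $M$;
\item[(5)] $\int_MK^+dA=\int_MK^-dA=\infty$.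
\end{enumerate}
\end{theorem}

So the hypothesis on the total curvature in Theorem~\ref{thm:known}(b) cannot be omitted, even if all closed geodesics are excluded. Statement (3) is not vacuous, by Theorem~\ref{thm:known}(a). Theorem~\ref{thm:known} enters the proof only in (5).

\medskip
\noindent\textbf{The example in outline.} Let $(y,\theta)$ be polar coordinates on $\mathbb R^2$, where $y$ is the radius; we call it the \emph{height}. The surface $M$ is $\mathbb R^2$ minus a ray $\{\theta=\pi,\ y\ge y_\infty\}$, with a metric
\[
g=a(\theta,y)^2\,d\theta^2+u(\theta,y)^2\,dy^2 .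
\]
The two coefficients have separate tasks. The coefficient $a$ is nondecreasing in $y$. This makes the levels of $y$ convex whatever $u$ is, and it excludes closed geodesics (Sections~\ref{sec:models} and~\ref{sec:closed}). Near the origin $a$ describes a narrow cone with a tiny rounded tip, and $p$ lies on this cone: every geodesic through $p$ crosses itself unless it points almost exactly toward the tip or away from it. The coefficient $u$ is free, and it is used as a lens. A first lens (Section~\ref{sec:fan}) turns the fan of geodesics that leave $p$ almost exactly away from the tip into a bundle of parallel lines. Further lenses (Section~\ref{sec:steer}), one for each turn around the origin, divide the slope and the width of this bundle by $4$. The total height gained is finite, so the bundle spirals toward the level $y=y_\infty$ and its geodesics are not proper. This level is not a closed curve because the ray has been removed, and the metric is complete because the circles below $y_\infty$ become longer and longer near $\theta=\pi$ (Sections~\ref{sec:construction} and~\ref{sec:complete}).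

\section{Convex levels and cones}\label{sec:models}

Consider a metric $g=a^2d\theta^2+u^2dy^2$ with smooth positive $a,u$ on an open subset of the plane or of the cylinder $(\mathbb R/2\pi\mathbb Z)\times\mathbb R$. For a geodesic $\gamma$ we write $\theta(t),y(t)$ for its coordinates. The Euler--Lagrange equation of $\frac12(a^2\theta'^2+u^2y'^2)$ with respect to $y$ is
\begin{equation}\label{eq:EL}
(u^2y')'=a\,a_y\,\theta'^2+u\,u_y\,y'^2,
\end{equation}
and expanding the left side gives
\begin{equation}\label{eq:ydd}
y''=\frac{a\,a_y}{u^2}\,\theta'^2-\frac{2u_\theta\theta'+u_yy'}{u}\,y' .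
\end{equation}
A unit speed curve in a level $\{y=y_0\}$ is a geodesic if and only if $a_y=0$ along it: its acceleration is orthogonal to its velocity, so \eqref{eq:ydd} is the only condition. If $a_y\ge0$, then $y''\ge0$ wherever $y'=0$. Since $a_y$ will vanish on large open sets, we need the following statement, which does not require a strict inequality.

\begin{lemma}[convex levels]\label{lem:convex}
Suppose that $a_y\ge0$. Let $\gamma$ be a geodesic defined on an interval $I$, and let $y'(t_0)=0$. Then $y'\ge0$ on $I\cap[t_0,\infty)$ and $y'\le0$ on $I\cap(-\infty,t_0]$.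
\end{lemma}

\begin{proof}
Suppose that $y'(t_2)<0$ for some $t_2>t_0$, and let $t_1$ be the last zero of $y'$ in $[t_0,t_2]$. By \eqref{eq:ydd} there is a constant $C$ with $y''\ge-C|y'|$ on $[t_1,t_2]$. On $(t_1,t_2]$ we have $y'<0$, so $y''\ge Cy'$, and $e^{-Ct}y'$ is nondecreasing. It vanishes at $t_1$, hence $y'(t_2)\ge0$, a contradiction. The second claim follows by reversing time.
\end{proof}

The hypothesis involves $a$ alone, and this leaves $u$ at our disposal. The next example shows that we have to use this freedom in an asymmetric way.

\begin{example}\label{ex:clairaut}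
(i) Let $a=a(y)$ and $u=u(y)$ with $a_y\ge0$. The Euler--Lagrange equation with respect to $\theta$ is Clairaut's relation $a^2\theta'=c$. Hence $u^2y'^2=1-c^2/a^2$, and this quantity does not decrease along a rising geodesic. Convex levels make rising geodesics steeper, so with rotational symmetry and bounded $u$ a rising geodesic cannot approach a level asymptotically.

(ii) Let $a=1$ and write $s$ for $\theta$. If $u=u(s)$, then $u^2y'$ is constant by \eqref{eq:EL}; a geodesic that passes from a place where $u=1$ to another such place has the same slope at both. In general $(u^2y')'=uu_yy'^2$, so the slope can be lowered for good only if $u_y<0$ somewhere along the geodesic.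
\end{example}

The second ingredient is the cone, which disposes of most directions at $p$.

\begin{lemma}[loops on a cone]\label{lem:cone}
Let $0<r_0<1$. Suppose that a complete surface contains the annulus $\{r_0\le y\le2\}$ with the metric $dy^2+(y/4)^2d\theta^2$, $\theta\in\mathbb R/2\pi\mathbb Z$. Let $\gamma$ be a geodesic through a point $p$ with $y(p)=1$ that makes the angle $x$ with $\partial_y$ at $p$. If $|\sin x|>r_0$, then $\gamma$ is not injective.
\end{lemma}

\begin{proof}
With $\phi=\theta/4$ the metric is $dy^2+y^2d\phi^2$, and $\phi$ is defined modulo $\pi/2$. On the universal cover of the annulus, where $\phi\in\mathbb R$, the map $(y,\phi)\mapsto ye^{i\phi}$ is a local isometry to the Euclidean plane. The straight line through the image of $p$ at the angle $x$ to the radius has distance $\ell=|\sin x|$ from the apex $0$. So for some $\phi_0$ the segment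
\[
\{\,y\cos(\phi-\phi_0)=\ell,\ |\phi-\phi_0|<\pi/2,\ y\le2\,\}
\]
passes through a lift of $p$ in the direction of $\gamma$. It lies in the cover because $y\ge\ell>r_0$ on it, and therefore it projects to an arc of $\gamma$. Its two points with $\phi=\phi_0\pm\pi/4$ have the same height $\sqrt2\,\ell\le\sqrt2<2$, and their values of $\phi$ differ by $\pi/2$. They project to the same point, which $\gamma$ reaches at two different times.
\end{proof}

The directions that survive, $|\sin x|\le r_0$, form two opposite intervals around $\pm\partial_y$. They are as small as we like, but they are intervals. It is therefore not enough to trap one geodesic: all geodesics that leave $p$ at an angle $|x|\le x_0$ must be trapped, for some $x_0>0$ that is fixed \emph{before} $r_0<\sin x_0$ is chosen.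

\section{Steering a bundle of geodesics}\label{sec:steer}

To control a one-parameter family of geodesics, we prescribe not the metric but the function whose gradient lines the geodesics are going to be, and we solve the eikonal equation $|dT|_g=1$ for the metric. For metrics $ds^2+u^2dy^2$ this is an algebraic equation for $u$.

\begin{lemma}[eikonal]\label{lem:eikonal}
Let $T(s,y)$ be smooth on an open subset of $\mathbb R^2$ with $|T_s|<1$ and $T_y>0$, and let $u=T_y/\sqrt{1-T_s^2}$. For the metric $g=ds^2+u^2dy^2$ the integral curves of $\operatorname{grad}T$ are unit speed geodesics with $y'>0$, and where $T_s>0$ their slope is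
\[
\frac{dy}{ds}=\frac{1-T_s^2}{T_sT_y}.
\]
\end{lemma}

\begin{proof}
We have $|dT|_g^2=T_s^2+T_y^2/u^2=1$. Since the Hessian of $T$ is symmetric, $\nabla_{\operatorname{grad}T}\operatorname{grad}T=\frac12\operatorname{grad}|\operatorname{grad}T|^2=0$. Finally
$\operatorname{grad}T=T_s\partial_s+\frac{T_y}{u^2}\partial_y=T_s\partial_s+\frac{1-T_s^2}{T_y}\partial_y$.
\end{proof}

In the simplest case $T=(s+\mu y)/\sqrt{1+\mu^2}$ with $\mu>0$ we get $u=1$, and the gradient lines are the parallel lines of slope $\mu$. If $T$ is an affine function of this kind near $s=0$ and another one, with slope $\mu/4$, near $s=1$, then $u=1$ at both ends, and the metric turns one family of parallel lines into the other. Two more things are needed. The width of the bundle has to shrink in proportion to the slope, because the height available for a turn of the spiral is proportional to the slope. And the lemma will be used for a sequence $\mu_n\to0$, so the ratio of width to slope must not depend on $\mu$.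

\begin{lemma}[steering]\label{lem:steer}
There are $\varepsilon_1\in(0,\frac1{100}]$ and a smooth function $\omega\colon\mathbb R\to[\frac14,1]$ such that, with $\Omega(s)=\int_0^s\omega$ and $\varepsilon=\varepsilon_1/100$, the following holds. For every $\mu\in(0,1]$ there is a smooth function $u_\mu>0$ on $\mathbb R^2$ such that $u_\mu-1$ has compact support in
\[
Z_\mu=\{\,0<s<1,\ |y-\mu\Omega(s)|<\varepsilon_1\mu\,\}
\]
and such that, for the metric $ds^2+u_\mu^2dy^2$, every geodesic that starts at a point $(0,z_0)$ with $|z_0|\le\varepsilon\mu$ with $s'>0$ and slope $dy/ds=\mu$ crosses the strip $0\le s\le1$ with $s'>0$, $y'>0$ and $|y-\mu\Omega(s)|<\varepsilon_1\mu/2$, and arrives at $s=1$ with slope $\mu/4$ and $|y-\mu\Omega(1)|\le\varepsilon\mu/4$.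
\end{lemma}

\begin{proof}
Let $\omega$ be nonincreasing with $\omega=1$ on $(-\infty,\frac13]$ and $\omega=\frac14$ on $[\frac23,\infty)$. The curve $y=\mu\Omega(s)$ has slope $\mu\omega(s)$, and it will be the central geodesic of the bundle. Let $\eta\ge0$ be smooth with compact support in $(0,1)$ and $\int\eta=10$. Put
\[
\kappa=(1+\mu^2\omega^2)^{-1/2},\qquad v=\omega\kappa,\qquad z=y-\mu\Omega(s),
\]
so that $(\kappa,\mu v)$ is the Euclidean unit tangent of the central curve and $1-\kappa^2=\mu^2v^2$. Define
\[
T=A(s)+\mu v(s)\,z-\tfrac12\eta(s)z^2,\qquad A'=1/\kappa .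
\]
The first two terms are forced if $dT$ is to be the Euclidean dual of the unit tangent along the central curve: $1/\kappa$ is the speed of the curve with respect to $s$, and $\mu v$ is the required value of $T_y$. The third term is free; it bends the wave fronts and focuses the bundle.

To make all estimates uniform in $\mu$ we rescale the height, $z=\mu\zeta$. Let $E=(v'+\eta\omega)\zeta-\frac12\eta'\zeta^2$. Since $z_s=-\mu\omega$ and $1/\kappa-\mu^2\omega v=\kappa$,
\[
T_s=\kappa+\mu^2E,\qquad T_y=\mu(v-\eta\zeta),\qquad 1-T_s^2=\mu^2D,\qquad D=v^2-2\kappa E-\mu^2E^2 .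
\]
The functions $\kappa,v,E,D$ are smooth in $(s,\zeta,\mu)$, also at $\mu=0$, and at $\zeta=0$ we have $v>0$, $\kappa>0$, $E=0$, $D=v^2>0$. By compactness of $[0,1]\times\{0\}\times[0,1]$ there is $\varepsilon_1\in(0,\frac1{100}]$ such that
\begin{equation}\label{eq:pos}
v-\eta\zeta>0,\qquad \kappa+\mu^2E>0,\qquad D>0\qquad\text{for } s,\mu\in[0,1],\ |\zeta|\le\varepsilon_1 .
\end{equation}
For $s\notin[0,1]$ we have $E=\eta=0$, and \eqref{eq:pos} holds as well. So for $\mu>0$ Lemma~\ref{lem:eikonal} applies on $|\zeta|<\varepsilon_1$, with $T_s>0$ and $u=(v-\eta\zeta)/\sqrt D$. Since $d\zeta/ds=\mu^{-1}dy/ds-\omega$, the gradient lines satisfy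
\[
\frac{d\zeta}{ds}=\Phi(s,\zeta,\mu):=\frac{D}{(v-\eta\zeta)(\kappa+\mu^2E)}-\omega .
\]
Here $\Phi(s,0,\mu)=v/\kappa-\omega=0$, so the central curve is a gradient line. We linearize along it. At $\zeta=0$ we have $E_\zeta=v'+\eta\omega$ and $D_\zeta=-2\kappa E_\zeta$, and logarithmic differentiation of $\Phi+\omega$ gives
\[
\lambda:=\Phi_\zeta(s,0,\mu)=\omega\Big(-\frac{2\kappa E_\zeta}{v^2}+\frac{\eta}{v}-\frac{\mu^2E_\zeta}{\kappa}\Big)
=-(v'+\eta\omega)\,\frac{2+\mu^2\omega^2}{\omega\kappa}+\frac\eta\kappa .
\]
Now $v'=\omega'\kappa^3$ and $\omega'\le0$, and the terms with $\eta$ add up to $-\eta(1+\mu^2\omega^2)/\kappa$. Hence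
\begin{equation}\label{eq:lambda}
\lambda=\frac{|\omega'|}{\omega}\cdot\frac{2+\mu^2\omega^2}{1+\mu^2\omega^2}-\eta\kappa^{-3}\le\frac{2|\omega'|}{\omega}-\eta .
\end{equation}
As $\int_0^1|\omega'|/\omega=\log4$, we obtain $\int_0^s\lambda\le2\log4<2.78$ for $s\in[0,1]$ and $\int_0^1\lambda<-7.2$.

Write $\Phi=\zeta G$ with $G(s,\zeta,\mu)=\int_0^1\Phi_\zeta(s,t\zeta,\mu)\,dt$. This function is continuous and equals $\lambda$ at $\zeta=0$, so after decreasing $\varepsilon_1$ we have $|G-\lambda|\le1$ for $s,\mu\in[0,1]$, $|\zeta|\le\varepsilon_1$. Consider a gradient line with $|\zeta(0)|\le\varepsilon$. As long as $|\zeta|\le\varepsilon_1$, it satisfies $\zeta(s)=\zeta(0)\exp\int_0^sG$, so $|\zeta(s)|\le\varepsilon e^{3.78}<50\varepsilon=\varepsilon_1/2$. Hence the bound $\varepsilon_1$ is never reached, the line extends to $s=1$, and $|\zeta(1)|\le\varepsilon e^{-6.2}<\varepsilon/4$.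

Let $0\le\vartheta\le1$ be smooth with $\vartheta=1$ on $[-\varepsilon_1/2,\varepsilon_1/2]$ and compact support in $(-\varepsilon_1,\varepsilon_1)$, and put $u_\mu=1+\vartheta(\zeta)(u-1)$, extended by $1$. There is $s_0>0$ such that $\eta=\eta'=\omega'=0$ outside $[s_0,1-s_0]$. For such $s$ we have $E=0$, $D=v^2$, $u=1$ and $\Phi=0$, so the gradient lines have slope $\mu\omega$, which is $\mu$ at $s=0$ and $\mu/4$ at $s=1$. Thus $u_\mu-1$ has compact support in $Z_\mu$. The gradient lines above run in the open set $|\zeta|<\varepsilon_1/2$, where $u_\mu=u$, so they are geodesics of $ds^2+u_\mu^2dy^2$, and they have the initial conditions in the statement.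
\end{proof}

\begin{remark}\label{rem:steer}
Along the central curve $u=1$ and $u_\zeta=-\eta/v+\kappa(v'+\eta\omega)/v^2=\kappa v'/v^2\le0$, as Example~\ref{ex:clairaut}(ii) demands. Formula \eqref{eq:lambda} shows why $\eta$ is needed: for $\eta=0$ we have $\lambda\ge0$, and lowering the slope would spread the bundle. Note also that $u_\mu$ is bounded uniformly in $\mu$, since $(v-\eta\zeta)/\sqrt D$ is continuous on the compact set in \eqref{eq:pos}.
\end{remark}

The constants $\varepsilon_1$, $\varepsilon$ and the functions $\Omega$, $u_\mu$ are fixed from now on, and $\mu_n=4^{-n}$.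

\section{From the fan at $p$ to parallel lines}\label{sec:fan}

Lemma~\ref{lem:steer} accepts parallel lines as input, whereas the geodesics that leave $p$ form a fan. The fan consists of gradient lines of the arc length parameter $T_0$ from $p$, so we apply Lemma~\ref{lem:eikonal} to a function that interpolates between $T_0$ and an affine function.

Fix a smooth function $h$ on $(\frac12,\infty)$ with $h(y)=y/4$ for $y\le2$, $h'>0$ for $y<5$, and $h=1$ for $y\ge5$. (On $[2,5]$ the derivative $h'$ has to pass from $\frac14$ to $0$ with integral $\frac12$.) The metric $g_{\rm rot}=h(y)^2d\theta^2+dy^2$ on $\{y>\frac12\}$ is the cone of Lemma~\ref{lem:cone} for $y\le2$ and a flat cylinder for $y\ge5$. Let $p$ be the point $y=1$, $\theta=0$, and let $|\theta|\in[0,\pi]$ denote the absolute value of the representative of $\theta$ in $(-\pi,\pi]$.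

\begin{lemma}[initial tube]\label{lem:fan}
There are numbers $\alpha_1>6$ and $x_0\in(0,\frac\pi2)$ and a smooth function $u_{\rm in}>0$ on $\{y>\frac12\}$ such that $u_{\rm in}-1$ has compact support in $\{|\theta|<1,\ 5<y<\alpha_1\}$ and the following holds for the metric $h^2d\theta^2+u_{\rm in}^2dy^2$. If $|x|\le x_0$, the geodesic $\gamma_x$ that starts at $p$ at the signed angle $x$ with $\partial_y$ satisfies $y'>0$ and $|\theta|<1$ until it reaches $\theta=1$, which it does with $\theta'>0$, slope $dy/d\theta=\mu_1$ and $|y-\alpha_1|\le\varepsilon\mu_1$.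
\end{lemma}

\begin{proof}
We use twice the standard fact that a smooth map between surfaces which is injective on a compact set $C$ and a local diffeomorphism at each point of $C$ maps a neighborhood of $C$ diffeomorphically onto an open set.

\emph{Step 1: the function $T_0$.} For $|x|<\frac\pi2$ let $F(t,x)$, $t\ge0$, be the $g_{\rm rot}$-geodesic from $p$ with initial angle $x$. Clairaut's relation reads $h^2\theta'=h(1)\sin x$, so $y'^2=1-h(1)^2\sin^2x/h^2\ge\cos^2x$ as long as $y\ge1$. Since $y'(0)=\cos x$, we get $y'\ge\cos x>0$ for all $t\ge0$. We have $F(t,0)=(\theta=0,\,y=1+t)$, and differentiating $\theta(t,x)=\int_0^th(1)\sin x\,h^{-2}\,dt'$ at $x=0$ gives $\theta_x(t,0)=h(1)\int_1^{1+t}h^{-2}dy>0$ for $t>0$. As $y_t=1$ and $\theta_t=0$ at $x=0$, the map $F$ is a local diffeomorphism at $(t,0)$. So $F$ maps an open neighborhood $W$ of $[4,5]\times\{0\}$ diffeomorphically onto an open set $F(W)$ that contains the segment $\{\theta=0,\ 5\le y\le6\}$. Let $T_0=t\circ(F|_W)^{-1}$. By the Gauss lemma $F_t\perp F_x$, and $|F_t|=1$; since $dT_0(F_t)=1$ and $dT_0(F_x)=0$, this means $\operatorname{grad}T_0=F_t$.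 In the flat coordinates $s=\theta$, $y\ge5$ we thus have $(T_0)_s^2+(T_0)_y^2=1$, and on the segment $T_0=y-1$ and $dT_0=dy$.

\emph{Step 2: the central curve and the function $T$.} Let $\Gamma(\tau)$, $\tau\ge4$, be the curve in the flat coordinates $(s,y)$ with $\Gamma(4)=(0,5)$ and $\Gamma'=(\cos\phi,\sin\phi)$, where $\phi$ is smooth and nonincreasing, $\phi=\pi/2$ on $[4,5]$, and $\phi=\arctan\mu_1$ for $\tau\ge\tau_1:=5+\frac14$. Thus $\Gamma(\tau)=(0,\tau+1)$ up to height $6$; then $\Gamma$ turns, and from $\tau_1$ on it is a straight line of slope $\mu_1$. The height is strictly increasing along $\Gamma$, so $\Gamma$ is injective; moreover $s(\Gamma(\tau_1))\le\frac14$ and $y(\Gamma(\tau_1))>6$. Let $\alpha_1>6$ be the height of $\Gamma$ at $s=1$, let $\tau_2$ be the parameter at which $s=\frac12$, and let $\Gamma_c=\Gamma([4+\frac14,\tau_2])$.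

With a unit normal $N$ along $\Gamma$, the map $(\tau,\nu)\mapsto\Gamma(\tau)+\nu N(\tau)$ is, for small $\nu_0>0$, a diffeomorphism from $(4+\frac14-\nu_0,\tau_2+\nu_0)\times(-\nu_0,\nu_0)$ onto an open neighborhood $V$ of $\Gamma_c$. Let $T_1=\tau$ on $V$. Along $\Gamma$ we have $dT_1(\Gamma')=1$ and $dT_1(N)=0$, that is, $dT_1=\langle\Gamma',\cdot\rangle$ for the Euclidean inner product. We take $\nu_0$ so small that
\[
V\subset\{|s|<1,\ 5<y<\alpha_1\},\qquad V\subset F(W)\cup\{y>5+\tfrac23\},\qquad \nu_0<\min\big(\tfrac1{12},\,y(\Gamma(\tau_1))-6\big).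
\]
The inclusions are possible because both open sets contain $\Gamma_c$. By the last condition, a point of $V$ with $s>\frac13$ has $s(\Gamma(\tau))>\frac14$, hence $\tau>\tau_1$ and $y>6$; so on $V\cap\{s>\frac13\}$ the function $T_1$ is affine, and its gradient is the unit vector of slope $\mu_1$.

Let $0\le\vartheta\le1$ be smooth with $\vartheta(y)=0$ for $y\le5+\frac13$ and $\vartheta(y)=1$ for $y\ge5+\frac23$, and put $T=(1-\vartheta(y))T_0+\vartheta(y)T_1$ on $V$. On the vertical part of $\Gamma$ we have $T_0=T_1=y-1$ and $dT_0=dT_1=dy$, so the term $\vartheta'(T_1-T_0)\,dy$ in $dT$ vanishes there. Hence $dT=\langle\Gamma',\cdot\rangle$ along $\Gamma_c$, that is, $T_s=\cos\phi\in[0,1)$ and $T_y=\sin\phi>0$. After decreasing $\nu_0$ once more, $|T_s|<1$ and $T_y>0$ on $V$.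

\emph{Step 3: the function $u_{\rm in}$.} Let $u_T=T_y/\sqrt{1-T_s^2}$ on $V$. It equals $1$ wherever $T_s^2+T_y^2=1$: on $\Gamma_c$, on $V\cap\{y<5+\frac13\}$, where $T=T_0$, and on $V\cap\{s>\frac13\}$, where $T=T_1$ is affine. Let $0\le\Lambda\le1$ be smooth with compact support in $V$ and equal to $1$ near the closed arc of $\Gamma_c$ between $y=5+\frac13$ and $s=\frac13$. Put $u_{\rm in}=1+\Lambda(u_T-1)>0$, extended by $1$. Then $u_{\rm in}=1$ for $y<5+\frac13$ and for $s>\frac13$, and $u_{\rm in}=u_T$ on the open neighborhood
\[
V'=\operatorname{int}\{\Lambda=1\}\cup\big(V\cap\{y<5+\tfrac13\}\big)\cup\big(V\cap\{s>\tfrac13\}\big)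
\]
of $\Gamma_c$. By Lemma~\ref{lem:eikonal}, integral curves of $\operatorname{grad}T$ in $V'$ are geodesics of the new metric.

\emph{Step 4: the tube.} Along $\Gamma_c$ we have $u_{\rm in}=1$, so $\operatorname{grad}T=\Gamma'$ and $\Gamma_c$ is a geodesic. Below height $5+\frac13$ the metric is $g_{\rm rot}$, and for $s>\frac13$, $y\ge5$ it is flat. Hence $\gamma_0$ runs up along $\theta=0$ and then along $\Gamma$. Let $t'=4.3$, when $\gamma_0$ has height $5.3$, and let $t''$ be the time when $\gamma_0$ has $s=\frac25$; then $\gamma_0([t',t''])\subset\Gamma_c\subset V'$. By continuous dependence on $x$ there is $x_0\in(0,\frac\pi2)$ such that the following holds for $|x|\le x_0$.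
\begin{itemize}
\item On $[0,t']$ we have $y\le1+t<5+\frac13$, so $\gamma_x=F(\cdot,x)$ and $y'>0$. Also $|\theta|<1$ on $[0,t']$ and $(t',x)\in W$.
\item $\gamma_x([t',t''])\subset V'$. At $t'$ we have $\gamma_x'=F_t=\operatorname{grad}T_0=\operatorname{grad}T$. The set of $t\in[t',t'']$ with $\gamma_x'(t)=\operatorname{grad}T$ is closed, and it is open by the uniqueness of geodesics. So it is all of $[t',t'']$, and $y'>0$ there.
\item $\gamma_x(t'')$ has $s\in(\frac13,\frac12)$. There $T$ is affine, so the slope is exactly $\mu_1$. Since $u_{\rm in}=1$ for $s>\frac13$, the geodesic continues as a straight line, and it reaches $s=1$ at a height within $\varepsilon\mu_1$ of $\alpha_1$. \qedhere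
\end{itemize}
\end{proof}

\section{The plane $M$}\label{sec:construction}

\subsection{Plan}
Above height $5$ we divide the cylinder into the \emph{front} $|\theta|\le1$, two \emph{buffers} $1\le|\theta|\le2$, and the \emph{back} $|\theta|\ge2$. Two requirements pull against each other. To follow the tube by hand we want $a$ to be independent of $y$ where the tube is, for then $ds=a\,d\theta$ defines a coordinate in which the metric is $ds^2+u^2dy^2$. But a level on which $a_y$ vanishes identically is a closed geodesic. So $a$ will grow in the front while the tube is in the back, and in the back while the tube is in the front. The switch takes place while the tube crosses a buffer, where $a=u=1$ at all heights, and the periods of growth overlap, so that every level has a point with $a_y>0$; see Figure~\ref{fig:turn}. The growth in the front is summable, because the metric has to extend smoothly across the limit level there. The growth in the back adds length $2$ per turn and concentrates at $\theta=\pi$; this pushes the removed ray to infinity.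

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.85,yscale=0.62]
\fill[gray!25] (1.5,0) rectangle (7.5,1.2);
\fill[gray!25] (1.5,5.36) rectangle (7.5,7.36);
\fill[gray!25] (9,0.8) rectangle (12,5.56);
\fill[gray!25] (9,7.16) rectangle (12,7.8);
\draw (0,0) rectangle (12,7.8);
\draw (1.5,0)--(1.5,7.8) (7.5,0)--(7.5,7.8) (9,0)--(9,7.8);
\draw[dashed] (3.8,2.9) rectangle (5.2,4.8);
\draw[very thick] (0,0.4)--(3.8,3.44) .. controls (4.2,3.76) and (4.8,4.08) .. (5.2,4.24)--(12,6.96);
\draw[dotted] (0,1.2)--(1.5,1.2) (0,5.36)--(1.5,5.36) (0,7.36)--(1.5,7.36);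
\node[left] at (0,0.4) {$\alpha_n$};
\node[left] at (0,1.2) {$b_n^-$};
\node[left] at (0,5.36) {$b_n^+$};
\node[left] at (0,7.36) {$b_{n+1}^-$};
\node[right] at (12,0.8) {$f_n^+$};
\node[right] at (12,5.56) {$f_{n+1}^-$};
\node[right] at (12,7.16) {$f_{n+1}^+$};
\node[below] at (0,0) {$1$};
\node[below] at (1.5,0) {$2$};
\node[below] at (4.5,0) {$\pi$};
\node[below] at (7.5,0) {$-2$};
\node[below] at (9,0) {$-1$};
\node[below] at (12,0) {$1$};
\node[above] at (0.75,7.8) {buffer};
\node[above] at (4.5,7.8) {back};
\node[above] at (8.25,7.8) {buffer};
\node[above] at (10.5,7.8) {front};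
\end{tikzpicture}
\caption{One turn of a trapped geodesic (thick), not to scale. The horizontal coordinate is the angle $\theta$, unrolled from $1$ to $1+2\pi$; the vertical one is the height $y$. The coefficient $a$ of $d\theta$ depends on $y$ only in the gray regions. The geodesic avoids them, yet every horizontal level meets one of them. In the dashed box the slope is lowered from $\mu_n$ to $\mu_{n+1}=\mu_n/4$.}\label{fig:turn}
\end{figure}

\subsection{The tip of the cone}
With $x_0$ from Lemma~\ref{lem:fan}, fix
\[
0<r_0<\min(\tfrac12,\sin x_0).
\]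
Extend $h$ to a smooth function on $[0,\infty)$ with $h(y)=y/4$ on $[r_0,2]$, $h(y)=y$ near $0$, and $h'>0$ on $[0,5)$; for this choose $h'>0$ on $[0,r_0]$ equal to $1$ near $0$ and to $\frac14$ near $r_0$, with integral $r_0/4$. The order of the choices is $\varepsilon$, then $x_0$, then $r_0$; it is legitimate because Lemma~\ref{lem:fan} involves $h$ on $(\frac12,\infty)$ only.

\subsection{Densities on the circle}
Let $R_n=\pi+n$. We define densities $a_n$ for which the circle has length $2R_n$. Let $a_0\equiv1$ and $\delta_0=\frac14$. Given $a_n$ and $\delta_n$, let $d_n\ge0$ be a smooth function on $\mathbb R/2\pi\mathbb Z$ that is symmetric about $\pi$ (hence even), supported in $[\pi-\delta_n/2,\pi+\delta_n/2]$, and has integral $2$. Put $a_{n+1}=a_n+d_n$, and define $\delta_{n+1}$ by $\int_{\pi-\delta_{n+1}}^\pi a_{n+1}=\frac14$. Since $\int_{\pi-\delta_n/2}^\pi a_{n+1}>1$, we have $\delta_{n+1}<\delta_n/2$. All $d_n$ vanish for $|\theta|\le2$. For $\sigma_n(\theta)=\int_0^\theta a_n$, $\theta\in[0,2\pi]$, we have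
\begin{equation}\label{eq:sigma}
\sigma_n(\theta)=\theta\ \text{ on }[0,2],\qquad\sigma_n(\pi-\delta_n)=R_n-\tfrac14,\qquad\sigma_n(2\pi-\theta)=2R_n-\sigma_n(\theta).
\end{equation}
On $(-\pi,\pi)$ the sum $a_\infty=1+\sum_nd_n$ is locally finite, $a_\infty\ge a_n$, and $a_\infty=a_n$ for $|\theta|\le\pi-\delta_n$. Let $\sigma_\infty(\theta)=\int_0^\theta a_\infty$. Since $\sigma_\infty(\pi-\delta_n)=R_n-\frac14\to\infty$, this is an odd diffeomorphism $(-\pi,\pi)\to\mathbb R$. We put $|\sigma_\infty|=\infty$ at $\theta=\pi$.

\subsection{Heights}
Let $\psi$ be a smooth function on the circle with $0\le\psi\le1$, $\psi(0)=1$ and support in $\{|\theta|<1\}$, and let $I_\psi=\int\psi$. The number $\alpha_n$ will be the height at which the center of the tube leaves the front at $\theta=1$, and $\beta_n$ the height at which it returns at $\theta=-1$. On the way, measured with $\sigma_n$, it runs the distance $R_n-\frac32$ with slope $\mu_n$, reaches the lens at the height $y_n^*$, gains $\mu_n\Omega(1)$ in the lens, and runs the distance $R_n-\frac32$ with slope $\mu_{n+1}$. Accordingly, starting from $\alpha_1$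 in Lemma~\ref{lem:fan}, we define for $n\ge1$
\[
y_n^*=\alpha_n+\mu_n(R_n-\tfrac32),\qquad\beta_n=y_n^*+\mu_n\Omega(1)+\mu_{n+1}(R_n-\tfrac32),
\]
and the switching heights, at one third and two thirds of the buffers,
\[
f_n^+=\alpha_n+\tfrac13\mu_n,\qquad b_n^-=\alpha_n+\tfrac23\mu_n,\qquad b_n^+=\beta_n-\tfrac23\mu_{n+1},\qquad f_{n+1}^-=\beta_n-\tfrac13\mu_{n+1}.
\]
Choose a smooth function $\rho_n\ge0$ on $\mathbb R$ that is positive exactly on $(f_n^+,f_{n+1}^-)$, with $\|\rho_n\|_{C^n}\le2^{-n}$ and $\int\rho_n\le2^{-n}$. Put
\[
e_n=\sum_{j=1}^n\int\rho_j\le1,\qquad\alpha_{n+1}=\beta_n+\mu_{n+1}(2+e_nI_\psi);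
\]
the number $2+e_nI_\psi$ will be the width of the front. Finally let $b_0^+=4$. Since $R_n-\frac32>2$ for $n\ge1$,
\begin{equation}\label{eq:order}
\alpha_n<f_n^+<b_n^-<b_n^+<f_{n+1}^-<\beta_n<\alpha_{n+1}.
\end{equation}
As $\sum\mu_nR_n<\infty$, these sequences increase to a common limit $y_\infty<\infty$.

Let $e(y)=\int_{-\infty}^y\sum_n\rho_n$. The sum converges in every $C^k$, so $e$ is smooth on $\mathbb R$, also at $y_\infty$. It is nondecreasing, $e=0$ for $y\le f_1^+$, $e=e_n$ on $[f_{n+1}^-,f_{n+1}^+]$, and $e$ is constant for $y\ge y_\infty$. For $n\ge0$ let $\chi_n$ be smooth with $\chi_n=0$ for $y\le b_n^+$, $\chi_n=1$ for $y\ge b_{n+1}^-$, and $\chi_n'>0$ in between.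

\subsection{The metric}
Let $o$ be the origin and
\[
M=\mathbb R^2\setminus\{\theta=\pi,\ y\ge y_\infty\}.
\]
This open set is star-shaped, hence simply connected, and it is diffeomorphic to $\mathbb R^2$ by the Riemann mapping theorem. Put $g=a^2d\theta^2+u^2dy^2$ with
\[
a(\theta,y)=h(y)+e(y)\psi(\theta)+\sum_{n\ge0}\chi_n(y)d_n(\theta),
\]
and $u=1$ except for three modifications.
\begin{enumerate}
\item[(A)] \emph{The first lens.} $u=u_{\rm in}$ on $\{|\theta|<1,\ 5<y<\alpha_1\}$.
\item[(B)] \emph{The steering lenses.} For $n\ge1$, where $|\sigma_n(\theta)-R_n|<\frac12$ and $b_n^-<y<b_n^+$,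
\[
u(\theta,y)=u_{\mu_n}\big(\sigma_n(\theta)-R_n+\tfrac12,\ y-y_n^*\big).
\]
\item[(C)] \emph{The walls.} For $n\ge1$, $u=1+k_n(y)\xi_n(\theta)$ where $b_n^+<y<b_{n+1}^-$. Here $k_n\ge0$ is smooth with compact support in $(b_n^+,b_{n+1}^-)$ and $\int k_n=1$, and $0\le\xi_n\le1$ is smooth on the circle with $\xi_n=1$ where $|\sigma_\infty|\ge n+\frac32$ and $\xi_n=0$ where $|\sigma_\infty|\le n+\frac54$.
\end{enumerate}
The walls serve completeness alone. Without them $u$ would be bounded (Remark~\ref{rem:steer}), and the segment $\theta=\pi$, $y\uparrow y_\infty$ would leave $M$ with finite length. Each wall adds length $1$ to it. The walls stand in the back at heights at which the tube is elsewhere.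

\begin{lemma}\label{lem:metric}
The tensor $g$ is a smooth Riemannian metric on $M$ with the following properties.
\begin{enumerate}
\item[(a)] $a_y\ge0$ on $M\setminus\{o\}$, and for every $y_0\in(0,y_\infty)$ there is $\theta$ with $a_y(\theta,y_0)>0$.
\item[(b)] $g$ is Euclidean near $o$, and $g=dy^2+(y/4)^2d\theta^2$ on $\{r_0\le y\le2\}$. On $\{|\theta|\le2,\ \frac12<y\le f_1^+\}$ it is the metric of Lemma~\ref{lem:fan}.
\item[(c)] For $n\ge1$, on $U_n=\{1\le|\theta|\le2,\ 5\le y<y_\infty\}\cup\{|\theta|\ge2,\ b_n^-\le y\le b_n^+\}$ we have $g=d\sigma_n^2+u^2dy^2$, with $u=1$ except for the $n$-th lens in {\rm(B)}.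
\item[(d)] For $n\ge1$, on $\{|\theta|\le1,\ f_{n+1}^-\le y\le f_{n+1}^+\}$ we have $g=ds^2+dy^2$ with $ds=(1+e_n\psi)\,d\theta$.
\item[(e)] On $H=M\cap\{y\ge y_\infty\}$ we have $g=ds^2+dy^2$ with $ds=(a_\infty+e(y_\infty)\psi)\,d\theta$, and $s$ ranges over $\mathbb R$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Position of the modifications.} By \eqref{eq:order} the regions in (A), (B), (C) have disjoint ranges of height. In (B), a point of $Z_{\mu_n}$ corresponds to a height $y$ with
\begin{equation}\label{eq:lens}
b_n^-<y_n^*-\varepsilon_1\mu_n<y<y_n^*+\mu_n\Omega(1)+\varepsilon_1\mu_n=\beta_n-\mu_{n+1}(R_n-\tfrac32-4\varepsilon_1)<b_n^+,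
\end{equation}
because $R_n-\frac32>2$ and $\varepsilon_1\le\frac1{100}$. So in each of (A), (B), (C) the function $u-1$ has compact support in the open region named there. By \eqref{eq:sigma} and $a_\infty\ge a_n$, the $n$-th lens lies in $\{|\sigma_\infty|\ge R_n-\frac12\}$; as $\sigma_n(2)=2<R_n-\frac12$, it lies in $\{|\theta|>2\}$. The $n$-th wall lies in $\{|\sigma_\infty|\ge n+\frac54\}$, which is contained in $\{|\theta|>2\}$ since $\sigma_\infty(2)=2$.

\emph{Smoothness.} Near $o$ we have $a=y$, $u=1$. Near a point with $0<y<y_\infty$ only finitely many $\chi_n$ and finitely many modifications are present. Near a point $(\theta_0,y_0)$ with $y_0\ge y_\infty$ we have $|\theta_0|<\pi$, so only finitely many $d_n$ are nonzero, and $u=1$: the modifications with small $n$ lie below a height less than $y_\infty$, and those with large $n$ lie where $|\sigma_\infty|>|\sigma_\infty(\theta_0)|+1$.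

(a) Each term of $a$ is nondecreasing in $y$. For $y_0<5$ we have $h'(y_0)>0$. For $y_0\in(b_n^+,b_{n+1}^-)$, $n\ge0$, we have $\chi_n'(y_0)>0$ and $d_n\not\equiv0$. For $y_0\in(f_n^+,f_{n+1}^-)$, $n\ge1$, we have $e'(y_0)>0$ and $\psi(0)=1$. These intervals cover $(0,y_\infty)$ because $b_0^+=4<5$, $f_n^+<b_n^-$ and $b_n^+<f_{n+1}^-$.

(b) For $y\le4$ we have $a=h$ and $u=1$. For $|\theta|\le2$ and $y\le f_1^+$ we have $d_n=0$ and $e=0$, and only (A) is present.

(c) On the buffers $\psi=d_m=0$, so $a=1=a_n$, and no modification is present. For $|\theta|\ge2$ and $b_n^-\le y\le b_n^+$ we have $h=1$, $\psi=0$, $\chi_m=1$ for $m<n$ and $\chi_m=0$ for $m\ge n$, so $a=a_n(\theta)$; the walls and the other lenses lie at other heights.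

(d) Here $h=1$, $e=e_n$, $d_m=0$, and (A) lies lower.

(e) Here $h=\chi_n=u=1$, and $ds\ge d\sigma_\infty$.
\end{proof}

\section{Completeness}\label{sec:complete}

By the Hopf--Rinow theorem, $M$ is complete if its bounded subsets are relatively compact. This follows once we have a Lipschitz function $P\colon M\to[0,\infty)$ with compact sublevel sets. A curve can leave $M$ by going up, which the height detects, or by approaching the removed ray. There are two natural candidates for measuring the distance from the ray: $|\sigma_\infty|$ for the approach from the side, and the number of walls passed for the approach from below,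
\[
w(y)=\tfrac52+\sum_{n\ge1}\int_{-\infty}^yk_n\quad(y<y_\infty),\qquad w(y)=\infty\quad(y\ge y_\infty).
\]
Neither is Lipschitz. The function $|\sigma_\infty|$ varies slowly only where $a\ge a_\infty$, that is, high enough for the given angle; $w$ varies slowly only where the walls stand, that is, close enough to $\theta=\pi$ for the given height. Their minimum uses each function where it is good.

\begin{proposition}\label{prop:complete}
$(M,g)$ is complete.
\end{proposition}

\begin{proof}
The function $w$ is nondecreasing, $w=\frac52$ on a neighborhood of $[0,b_1^+]$, and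
\begin{equation}\label{eq:w}
n+\tfrac32\le w\le n+\tfrac52\quad\text{on }[b_n^+,b_{n+1}^+],\ n\ge1 .
\end{equation}
Put
\[
Q=\max\big(\tfrac52,\min(|\sigma_\infty(\theta)|,w(y))\big),\qquad P=Q+\max(0,y-y_\infty).
\]
The functions $w$ and $|\sigma_\infty|$ are continuous from $M\setminus\{o\}$ to $[0,\infty]$, and they are both infinite only on the removed ray. So $Q$ is finite and continuous, and $Q=\frac52$ near $\{y\le b_1^+\}$, in particular near $o$.

For a continuous function $f$ let $\operatorname{dil}f(z)=\limsup_{z'\to z}|f(z')-f(z)|/d(z,z')$. If $f$ is smooth near $z$, integration along short minimizing geodesics gives $\operatorname{dil}f(z)\le|df|_g(z)$.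

\emph{Step 1: $\operatorname{dil}Q\le1$.} Let $y(z)>b_1^+$; elsewhere $Q$ is locally constant. Call $f\in\{\frac52,|\sigma_\infty|,w\}$ \emph{active} at $z$ if $f(z)=Q(z)$. A function that is not active at $z$ differs from $Q$ near $z$, so for $z'$ near $z$ we have $Q(z')=f(z')$ for some $f$ that is active at $z$, and then $|Q(z')-Q(z)|=|f(z')-f(z)|$. An active function is finite and smooth near $z$ (if $|\sigma_\infty|$ is active, it is at least $\frac52$, so $\theta\ne0$). It suffices to show $|df|_g(z)\le1$ for active $f$.

Let $|\sigma_\infty|$ be active. Then $|\sigma_\infty|\le w$ at $z$: this follows from the definition of $Q$ if $Q(z)>\frac52$, and from $w\ge\frac52$ otherwise. If $b_n^+<y\le b_{n+1}^+$ with $n\ge1$, then $|\sigma_\infty|\le n+\frac52<R_n-\frac14$ by \eqref{eq:w}, so $|\theta|<\pi-\delta_n$ and $a_\infty=a_n$ at $\theta$. On the other hand $h=1$ and $\chi_m(y)=1$ for $m<n$, so $a\ge a_n$. If $y\ge y_\infty$, then $a\ge a_\infty$ by Lemma~\ref{lem:metric}(e). In both cases $|d\sigma_\infty|_g=a_\infty/a\le1$.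

Let $w$ be active; then $y<y_\infty$. If $w(y)=\frac52$, then $w$ has its minimum at $y$ and $w'(y)=0$. Otherwise $w\le|\sigma_\infty|$ at $z$. If $y\in(b_n^+,b_{n+1}^-)$ for some $n\ge1$, then $|\sigma_\infty|\ge n+\frac32$ by \eqref{eq:w}, so $\xi_n=1$ and $|dw|_g=k_n/(1+k_n)\le1$. For all other $y$ we have $w'(y)=0$.

\emph{Step 2: $P$ is $2$-Lipschitz.} The function $\max(0,y-y_\infty)$ vanishes near points with $y<y_\infty$, and $|dy|_g=1/u=1$ where $y\ge y_\infty$; so $\operatorname{dil}P\le2$. Let $c\colon[0,L]\to M$ be a piecewise smooth unit speed curve and $f=P\circ c$. Then $\limsup_{t'\to t}|f(t')-f(t)|/|t'-t|\le2$ for all $t$. Fix $C>2$, and let $t^*$ be the supremum of all $t_0$ such that $|f(t)-f(0)|\le Ct$ on $[0,t_0]$. The inequality holds at $t^*$ by continuity. If $t^*<L$, then $|f(t)-f(t^*)|\le C(t-t^*)$ for $t$ slightly larger than $t^*$, and the inequality extends beyond $t^*$. Hence $t^*=L$, and $C\downarrow2$ gives $|f(L)-f(0)|\le2L$.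

\emph{Step 3: sublevel sets are compact.} The set $\{P\le C\}$ is closed in $M$ and contained in the union of $\{o\}\cup\{|\sigma_\infty|\le C,\ y\le y_\infty+C\}$ and $\{w\le C\}$. The first set is a compact sector with $|\theta|\le\sigma_\infty^{-1}(C)<\pi$, so it lies in $M$. The second lies in the compact disc $\{y\le b_n^+\}\subset M$ as soon as $n+\frac32>C$.
\end{proof}

\section{No closed geodesics}\label{sec:closed}

\begin{lemma}\label{lem:level}
No geodesic $\gamma\colon\mathbb R\to M$ is contained in a circle $\{y=y_0\}$ with $0<y_0<y_\infty$.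
\end{lemma}

\begin{proof}
Such a geodesic has $|\theta'|=1/a$, which is bounded below on the circle, so it runs around the whole circle. By \eqref{eq:ydd}, $a_y=0$ along it. This contradicts Lemma~\ref{lem:metric}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $\gamma$ be a periodic geodesic, and let its height attain the maximum $y_0>0$ at $t_0$. Then $y'(t_0)=0$. By Lemma~\ref{lem:convex}, $y'\ge0$ on every interval $[t_0,t_1)$ on which $\gamma$ avoids $o$, so $y\equiv y_0$ there. Hence $\gamma$ does not reach $o$, and $y\equiv y_0$ on $[t_0,\infty)$, thus on $\mathbb R$. The case $y_0<y_\infty$ contradicts Lemma~\ref{lem:level}. If $y_0\ge y_\infty$, then $\theta(t)$ takes values in $(-\pi,\pi)$ and $|\theta'|=1/a>0$, so $\theta(t)$ is strictly monotone and $\gamma$ is not periodic.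
\end{proof}

The last case is where the removal of the ray is used: on $\{y\ge y_\infty\}$ all levels are geodesics, but none of them closes up.

\section{The geodesics through $p$}\label{sec:trap}

Let $\gamma_x\colon\mathbb R\to M$ now be the geodesic of $M$ with $\gamma_x(0)=p$ whose initial vector makes the signed angle $x$ with $\partial_y$.

\begin{proposition}[trapping]\label{prop:trap}
Let $|x|\le x_0$. Along $\gamma_x|_{[0,\infty)}$ we have $y'>0$, and there are times $0<t_1<t_2<\cdots$ such that for all $n\ge1$:
\begin{enumerate}
\item[(i)] at time $t_n$ we have $\theta=1$, $\theta'>0$, $dy/d\theta=\mu_n$ and $|y-\alpha_n|\le\varepsilon\mu_n$;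
\item[(ii)] $t_{n+1}-t_n\ge2$; on $[t_n,t_{n+1}]$ we have $\theta'>0$, a continuous lift of $\theta$ increases by $2\pi$, and $\gamma_x$ crosses $\theta=0$ at a height in $(f_{n+1}^-,f_{n+1}^+)$.
\end{enumerate}
In particular $y\uparrow y_\infty$ and the lift of $\theta$ tends to $+\infty$ as $t\to\infty$, and $\gamma_x|_{[0,\infty)}$ is not proper.
\end{proposition}

\begin{proof}
The arc described in Lemma~\ref{lem:fan} lies in $\{|\theta|\le1,\ 1\le y\le\alpha_1+\varepsilon\mu_1\}$, and $\alpha_1+\varepsilon\mu_1<f_1^+$. By Lemma~\ref{lem:metric}(b) it is an arc of $\gamma_x$. This gives $t_1$, statement (i) for $n=1$, and $y'>0$ on $[0,t_1]$. Assume (i) for $n$, with $y(t_n)=\alpha_n+z$, $|z|\le\varepsilon\mu_n$.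

\emph{Buffers and back.} We use the coordinate $\sigma=\sigma_n(\theta)$ on $U_n$; by \eqref{eq:sigma} the angles $\theta=1,2,-2,-1$ correspond to $\sigma=1,\,2,\,2R_n-2,\,2R_n-1$. We have to check that the geodesic has height in $(b_n^-,b_n^+)$ for $2\le\sigma\le2R_n-2$. It starts as the line $y=\alpha_n+z+\mu_n(\sigma-1)$. For $\sigma\ge2$ this line has $y\ge\alpha_n+(1-\varepsilon)\mu_n>b_n^-$, and at $\sigma=R_n-\frac12$ it has height $y_n^*+z$, which is less than $b_n^+$ by \eqref{eq:lens}. By Lemma~\ref{lem:steer} the geodesic crosses the zone $|\sigma-R_n|\le\frac12$ with $\sigma'>0$ and $y'>0$, at heights in $(b_n^-,b_n^+)$ by \eqref{eq:lens}, and leaves it with slope $\mu_n/4=\mu_{n+1}$ at the height $y_n^*+\mu_n\Omega(1)+z'$ with $|z'|\le\varepsilon\mu_n/4=\varepsilon\mu_{n+1}$. It continues as the line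
\[
y=y_n^*+\mu_n\Omega(1)+z'+\mu_{n+1}(\sigma-R_n-\tfrac12)=\beta_n+z'-\mu_{n+1}(2R_n-1-\sigma).
\]
For $\sigma\le2R_n-2$ this gives $y\le\beta_n-(1-\varepsilon)\mu_{n+1}<b_n^+$. So the geodesic stays in $U_n$, crosses the second buffer, and reaches $\theta=-1$ at the height $\beta_n+z'>f_{n+1}^-$.

\emph{Front.} In the flat coordinates $(s,y)$ of Lemma~\ref{lem:metric}(d) the front has width $2+e_nI_\psi$, and $ds=d\theta$ near $\theta=\pm1$. The line of slope $\mu_{n+1}$ that enters at height $\beta_n+z'$ reaches $\theta=1$ at the height $\beta_n+z'+\mu_{n+1}(2+e_nI_\psi)=\alpha_{n+1}+z'<f_{n+1}^+$. So it stays at heights in $(f_{n+1}^-,f_{n+1}^+)$, it is an arc of $\gamma_x$ of length at least $2$, and it crosses $\theta=0$. This proves (ii) for $n$ and (i) for $n+1$.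

By (ii), $t_n\to\infty$, so the description covers $[0,\infty)$. The points at which $\gamma_x$ crosses $\theta=0$ are reached at times tending to $\infty$, and they converge to the point $(\theta=0,\ y=y_\infty)$, which belongs to $M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
An embedded geodesic line through $p$ is the image of an injective, proper geodesic $\gamma=\gamma_x$ for some $x$. By Lemmas~\ref{lem:cone} and~\ref{lem:metric}(b), injectivity forces $|\sin x|\le r_0<\sin x_0$. Then $\gamma'(0)$ or $-\gamma'(0)$ makes an angle of absolute value less than $x_0$ with $\partial_y$, and by Proposition~\ref{prop:trap} one of the halves $\gamma|_{[0,\infty)}$, $\gamma|_{(-\infty,0]}$ is not proper. So $\gamma$ is not proper.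
\end{proof}

\section{The second half, the half-plane, and the total curvature}\label{sec:more}

The half of an injective geodesic through $p$ that starts toward the tip is not controlled by any lens. It is trapped for a topological reason: by convexity it has to rise through all levels below $y_\infty$, and since it may not cross the first half, it has to wind along with it.

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $\gamma$ be injective with $\gamma(0)=p$. As in the proof of (2), after reversing $\gamma$ we have $\gamma=\gamma_x$ with $|x|<x_0$, and $\gamma|_{[0,\infty)}$ is not proper. Let $\bar\gamma(t)=\gamma(-t)$ for $t\ge0$, and let $\bar y(t)$ be its height, so that $\bar y(0)=1$ and $\bar y'(0)=-\cos x<0$. By injectivity $\bar\gamma$ passes through $o$ at most once.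

\emph{Step 1: $\bar\gamma$ leaves every disc $\{y\le y_*\}$ with $y_*<y_\infty$.} Suppose that it stays in such a disc. From some time on $\bar\gamma$ avoids $o$. After that time either $\bar y'$ has no zero, or $\bar y'\ge0$ after a zero by Lemma~\ref{lem:convex}. So $\bar y$ is eventually monotone and has a limit $y_0\le y_*$. We have $y_0>0$, because in a Euclidean disc of radius $r$ around $o$ geodesic arcs have length at most $2r$. By compactness of the unit tangent bundle over the disc $\{y\le y_*\}$, the vectors $\bar\gamma'(\tau_k)$ converge for some sequence $\tau_k\to\infty$. The geodesic $c$ with the limit as initial vector satisfies $c(t)=\lim\bar\gamma(\tau_k+t)$ for every $t\in\mathbb R$, so it lies in $\{y=y_0\}$. This contradicts Lemma~\ref{lem:level}.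

\emph{Step 2: $\bar\gamma$ meets every level in $(1,y_\infty)$ exactly once.} By Step 1, $\bar y$ cannot decrease forever, so there is a first time $t_m>0$ at which $\bar y'=0$ or $\bar\gamma=o$, and $\bar y(t_m)<1$. After $t_m$ the geodesic avoids $o$ and $\bar y'\ge0$. In the first case this follows from Lemma~\ref{lem:convex}, since a nondecreasing positive height does not reach $0$. In the second case $\bar y'=1$ just after $t_m$, then $\bar y'>0$ up to its first later zero, if there is one, and from there on we are in the first case. Now let $t>t_m$ with $\bar y(t)>1$. If $\bar y'(t)=0$, the second half of Lemma~\ref{lem:convex} gives $\bar y'\le0$ on $(t_m,t]$, so $\bar y$ is constant on $[t_m,t]$, contrary to $\bar y(t_m)<1<\bar y(t)$. Hence $\bar y'>0$ wherever $\bar y>1$. Together with Step 1 this proves the claim, and the time $t_-(y)$ at which the level $y\in(1,y_\infty)$ is met is a continuous increasing function of $y$.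

\emph{Step 3: winding.} By Proposition~\ref{prop:trap}, $\gamma|_{[0,\infty)}$ also meets each level $y\in(1,y_\infty)$ once, at a time that depends continuously on $y$. Let $\Theta_+(y)$ and $\Theta_-(y)$ be continuous lifts of the angles of the points of $\gamma|_{[0,\infty)}$ and of $\bar\gamma$ at height $y$. By injectivity these points are different, so the continuous function $\Theta_+-\Theta_-$ avoids $2\pi\mathbb Z$ and is bounded. Since $\Theta_+(y)\to+\infty$ as $y\uparrow y_\infty$, also $\Theta_-(y)\to+\infty$. If $t_-(y)$ had a finite limit $t^*$, then $\Theta_-(y)$ would converge to a lift of the angle of $\bar\gamma(t^*)$; so $t_-(y)\to\infty$. Choose $y_k\uparrow y_\infty$ with $\Theta_-(y_k)\in2\pi\mathbb Z$. Then $\bar\gamma(t_-(y_k))$ converges to the point $(\theta=0,\ y=y_\infty)$ of $M$, and $\bar\gamma$ is not proper.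
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
The set $H=M\cap\{y\ge y_\infty\}$ is closed in $M$, and by Lemma~\ref{lem:metric}(e) the coordinates $(s,y)$ identify it with the Euclidean half-plane $\mathbb R\times[y_\infty,\infty)$. Since $a$ is smooth and does not depend on $y$ in $H$, we have $a_y=0$ on $H$, including the boundary. So each level $\{y=y_0\}$ with $y_0\ge y_\infty$, parametrized by $s\in\mathbb R$, is a geodesic of $M$. It is injective, and it is proper because $\theta\to\pm\pi$ as $s\to\pm\infty$, so that its points approach the removed ray and leave every compact subset of $M$.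
\end{proof}

Thus $M$ contains many embedded geodesic lines, among them the level $y=y_\infty$ at which the trapped geodesics accumulate. What fails is only that \emph{every} point lies on one.

\begin{proof}[Proof of Theorem~\ref{thm:main}(5)]
By Proposition~\ref{prop:complete} and (1), $M$ is a complete Riemannian plane without simple closed geodesics, and by (2) the conclusion of Theorem~\ref{thm:known}(b) fails. So $\int_MK\,dA$ does not exist as an extended real number, which means that $\int_MK^+dA$ and $\int_MK^-dA$ are both infinite.
\end{proof}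

\begin{thebibliography}{9}
\bibitem{BS} Victor Bangert and Stefan Suhr, \emph{A Riemannian plane with only two injective Geodesics}, arXiv:2208.08475 (2022).
\end{thebibliography}
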